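# Corrugated hypersurfaces with small chord-arc constant and no bi-Lipschitz parametrisation

## 1. Two theorems on chord-arc surfaces

Throughout, $d\ge 2$ is an integer, $B(x,R)$ is the Euclidean ball of radius $R$ about $x$, $\omega_d$ is the volume of the unit ball of $\mathbb R^d$, $\mathrm{Vol}$ is $d$-dimensional surface measure on a hypersurface of $\mathbb R^{d+1}$, and $d(\cdot,\cdot)$ is its geodesic distance.

**Theorem 1.** Let $d\ge2$, $\varepsilon\in(0,1)$, $L\ge1$. There is a smooth, connected, oriented, unbounded hypersurface $\mathcal M\subset\mathbb R^{d+1}$ without boundary, closed as a subset of $\mathbb R^{d+1}$, diffeomorphic to $\mathbb R^d$ and equal to $\mathbb R^d\times\{0\}$ outside $B(0,3/4)$, with chord-arc constant $\eta(\mathcal M)\le\varepsilon$, that is,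
$$\Big|\frac{\mathrm{Vol}(\mathcal M\cap B(x,R))}{\omega_dR^d}-1\Big|\le\varepsilon\quad(x\in\mathcal M,\ R>0),\qquad d(x,y)\le(1+\varepsilon)|x-y|\quad(x,y\in\mathcal M),$$
such that there is no open $\Omega\subset\mathbb R^d$ and no map $f:\Omega\to\mathcal M$ with
$$L^{-1}|u-v|\le|f(u)-f(v)|\le L|u-v|\quad(u,v\in\Omega),\qquad f(\Omega)\supset\mathcal M\cap B(0,2).$$
In particular (take $\Omega=\mathbb R^d$) $\mathcal M$ has no $L$-bi-Lipschitz parametrisation by $\mathbb R^d$.

**Theorem 2.** Let $d\ge2$, $\varepsilon\in(0,1)$. There is a single $\mathcal M$ of the same class (smooth, connected, oriented, unbounded, without boundary, closed) with $\eta(\mathcal M)\le\varepsilon$ which has no $L$-bi-Lipschitz parametrisation by $\mathbb R^d$ for any $L<\infty$. Moreover $\mathcal M$ can be chosen so that the suprema of the deviations in the two conditions that define $\eta$ (they are $(\eta1)$ and $(\eta2)$ in Section 2), restricted to $x\in\mathcal M\setminus B(0,\rho)$, $R>0$, respectively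 to $x,y\in\mathcal M\setminus B(0,\rho)$, tend to $0$ as $\rho\to\infty$.

In words: suppose that all balls of a surface have almost the Euclidean volume, and that any two of its points are joined inside the surface by a curve almost as short as the chord. Is the surface then a copy of $\mathbb R^d$ up to a controlled bounded distortion? The precise question is posed as an open one in Siran Li, "A Remark on the Non-Compactness of $W^{2,d}$ Immersions of $d$-Dimensional Hypersurfaces", arXiv:1807.00360 (2018): for each $d\ge2$, do there exist $\varepsilon(d)>0$ and $L(d)<\infty$ such that every $\mathcal M$ of the class with $\eta\le\varepsilon(d)$ has an $L(d)$-bi-Lipschitz parametrisation by $\mathbb R^d$? Since $\varepsilon$ and $L$ in Theorem 1 are arbitrary, the answer is no for every $d\ge2$. Theorem 1 is also local: not even a piece of $\mathcal M$ of size about $1$ can be covered.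

## 2. Definitions, graphs and curves

**Definition (the class).** $\mathcal M$ denotes a smooth, connected, oriented, unbounded hypersurface in $\mathbb R^{d+1}$ without boundary that is a closed subset of $\mathbb R^{d+1}$. This is the class in S. Semmes's theory of chord-arc surfaces with small constant. $\mathbf n:\mathcal M\to S^d$ is the Gauss map.

**Definition (the number $\eta$).** $\eta=\eta(\mathcal M)$ is the smallest number such that

* $(\eta1)$ for every $x\in\mathcal M$, $R>0$: $\big|\mathrm{Vol}(\mathcal M\cap B(x,R))/(\omega_dR^d)-1\big|\le\eta$;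
* $(\eta2)$ for all $x,y\in\mathcal M$: $d(x,y)\le(1+\eta)|x-y|$.

**Definition (the number $\gamma$).** Write $f_{x,R}$ for the mean of $f$ over $\mathcal M\cap B(x,R)$ and
$$\|\mathbf n\|_{BMO}=\sup_{x\in\mathcal M,\,R>0}\frac1{\mathrm{Vol}(\mathcal M\cap B(x,R))}\int_{\mathcal M\cap B(x,R)}|\mathbf n-\mathbf n_{x,R}|\,d\mathrm{Vol}.$$
$\gamma$ is the smallest number such that $\|\mathbf n\|_{BMO}\le\gamma$ and $|(x-y)\cdot\mathbf n_{x,R}|\le\gamma R$ for all $x\in\mathcal M$, $R>0$, $y\in\mathcal M\cap B(x,R)$.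

$\mathcal M$ is a chord-arc surface with small constant if $\gamma$ is small, or equivalently $\eta$ is small; Semmes proved that the two smallness conditions are equivalent. Since $\varepsilon(d)$ in the question is only required to exist, using $\gamma$ instead of $\eta$ does not change the question, and we work with $\eta$ only. For a hyperplane, $\mathbf n$ is constant and $(x-y)\cdot\mathbf n=0$, so $\gamma=0$; and $\eta=0$.

**Definition (parametrisation).** A parametrisation of $\mathcal M$ by $\mathbb R^d$ is a surjective map $f:\mathbb R^d\to\mathcal M$. It is $L$-bi-Lipschitz if $L^{-1}|u-v|\le|f(u)-f(v)|\le L|u-v|$ for all $u,v$.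

Semmes showed that a chord-arc surface with small constant has a bi-Hölder parametrisation by $\mathbb R^d$. The question asks for bi-Lipschitz in place of bi-Hölder.

**Example 2.1 (graphs).** Let $\mathcal M$ be the graph of a smooth $g:\mathbb R^d\to\mathbb R$ with $|\nabla g|\le\kappa$. Lifting the segment between the base points of $x,y$ gives $d(x,y)\le\sqrt{1+\kappa^2}\,|x-y|$. The set $\mathcal M\cap B(x,R)$ lies over the ball of radius $R$ about the base point of $x$ and contains the part over the ball of radius $R/\sqrt{1+\kappa^2}$, and the area density is between $1$ and $\sqrt{1+\kappa^2}$. So the ratio in $(\eta1)$ is between $(1+\kappa^2)^{-d/2}\ge1-\frac d2\kappa^2$ and $\sqrt{1+\kappa^2}\le1+\frac12\kappa^2$. Hence $\eta\le\frac d2\kappa^2$. The map $\xi\mapsto(\xi,g(\xi))$ is a $\sqrt{1+\kappa^2}$-bi-Lipschitz parametrisation. Note that $\eta$ is controlled by the square of the slope.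

**Example 2.2 (curves, $d=1$).** For a curve in the plane of the analogous class the answer is yes. The curve is a noncompact connected $1$-manifold and is complete, being closed. So it has an arc length parametrisation $c:\mathbb R\to\mathcal M$, with $d(c(s),c(s'))=|s-s'|$. By $(\eta2)$, $(1+\eta)^{-1}|s-s'|\le|c(s)-c(s')|\le|s-s'|$, so $c$ is $(1+\eta)$-bi-Lipschitz. The proof below must therefore use $d\ge2$ somewhere. It does so in Section 12, where a segment is pushed sideways past an obstacle.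

## 3. Lengthening all curves lengthens the geodesics too

The first thing to try is to corrugate a hyperplane at many scales. A corrugation of slope $\kappa$ lengthens curves by a factor $1+c\kappa^2$; a precise form is Lemma 1 below. Suppose that after $N$ very separated corrugations every curve seen at the largest scale is lengthened by $(1+c\kappa^2)^N$. If $f$ is $L$-bi-Lipschitz, the image of a segment of length $e$ has ends at distance at least $e/L$ and length at most $Le$. So the lengthening factor is at most $L^2$, which is contradicted as soon as $(1+c\kappa^2)^N>L^2$.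

This stops at $(\eta2)$. If every curve in $\mathcal M$ from $x$ to $y$ has length at least $F|x-y|$, then so has the shortest one. So $d(x,y)\ge F|x-y|$ and $\eta\ge F-1$. A surface on which all curves are lengthened by $F>L^2$ has $\eta> L^2-1$, which is not small. So we need a surface in which short curves do exist, but in which the images of straight segments under a bi-Lipschitz map can be forced not to use them.

## 4. Frozen holes: $\delta^d$ against $\delta^{d+1}$

Corrugate at scale $\lambda$, but leave uncorrugated a lattice of small balls $\bar B(k,\delta r)$, $k\in r\mathbb Z^d$, with $\lambda\ll\delta r$. These holes are never touched again at later stages. Their density is $\tau=\omega_d\delta^d$. Take the slope $\kappa$ with $\kappa^2=\varepsilon_1\delta^d$. Two computations in model situations show the point.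

*A traveller who wants a short route.* For a fixed segment, the average over its translates of the fraction lying in the holes is $\tau$, so some translate spends at least the fraction $\tau$ in holes. That part is never lengthened again. The rest is lengthened by about $1+\kappa^2$ now and by a factor $b_n$ at the later stages. This suggests the recursion $b_N=1$, $b_{n-1}=\tau+(1-\tau)(1+\kappa^2)b_n$. Its fixed point is
$$b^*=\frac{\tau}{\tau-(1-\tau)\kappa^2}\le\frac1{1-\varepsilon_1/\omega_d}\qquad(\varepsilon_1<\omega_d),$$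
because $\kappa^2=\varepsilon_1\tau/\omega_d$. As $1\le b^*$ and the recursion is increasing, $b_n\le b^*$ for all $n$, whatever $N$ is. So geodesics are lengthened by a factor $1+O(\varepsilon_1)$ only, uniformly in $N$. If the holes were re-corrugated later, the first $\tau$ would be $\tau b_n$ and each stage would multiply $b_n$ by $1+(1-\tau)\kappa^2$ without a bound.

*A traveller who wants to avoid the holes.* Take $f=\mathrm{id}$ and a segment of length $e\ge r$ in $\mathbb R^d$. The average number of holes met by a translate is $r^{-d}$ times the volume of the $\delta r$-neighbourhood of the segment, that is, at most $C\delta^{d-1}e/r$. Passing a hole sideways means moving a distance about $\delta r$ over a length about $r$, which costs $\sqrt{r^2+(C\delta r)^2}-r\le C\delta^2r$. The total cost is $C\delta^{d+1}e$. For small $\delta$ this is much less than the gain $c\kappa^2e=c\,\varepsilon_1\delta^de$ from corrugation.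

The same deflection works for any $L$-bi-Lipschitz $f$, in the parameter domain: the preimages of the holes there have diameter at most $CL\delta r$ and mutual distance at least $c\,r/L$. So the deflected segment has an image that lies entirely in the corrugated part, and $f$ must stretch by a definite factor more at the next scale. After $N$ stages the stretch exceeds $L$. The rest of these notes makes this precise.

**Conventions.** $C>0$ denotes constants depending only on $d$, which may change from line to line. The constants $c_0,c_1,C_0,C_4,C_5$ are fixed and depend only on $d$. $\mathrm{Vol}$ is $d$-dimensional Hausdorff measure, normalised to be Lebesgue measure $|\cdot|$ on $\mathbb R^d$; an $\ell$-Lipschitz map increases it by at most the factor $\ell^d$. $\Pi_0=\mathbb R^d\times\{0\}$. For $S\subset M$ put $S^{+\xi}=\{z\in M:\mathrm{dist}(z,S)\le\xi\}$ with Euclidean distance; for $S\subset\mathbb R^d$ take $M=\mathbb R^d$.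

## 5. A periodic function that oscillates on every segment

We need a profile whose corrugation lengthens curves in all directions. The function $\cos x_1$ is constant along $e_2$. The function $\cos x_1+\cos x_2$ vanishes on the line $x_1+x_2=\pi$. Unequal weights cure this. Let
$$\psi(x)=\sum_{i=1}^d3^{-i}\cos x_i\quad\text{on }\mathbb R^d .$$
Then $|\psi|\le\sum3^{-i}\le\frac12$ and $|\nabla\psi|^2\le\sum9^{-i}\le\frac18$, so $|\nabla\psi|\le\frac12$.

**Step 1: $\psi$ is not constant on any nondegenerate segment.** By analyticity it suffices to consider a whole line $t\mapsto p+tu$, $|u|=1$. Let $a>0$ be a value of some $|u_i|$. Since $\cos(p_i\pm at)=\mathrm{Re}(e^{\mathrm iat}e^{\pm\mathrm ip_i})$, the frequency-$a$ part of $\psi(p+tu)$ is $\mathrm{Re}\big(e^{\mathrm iat}\sum_{|u_i|=a}3^{-i}e^{\pm\mathrm ip_i}\big)$. If $i_0$ is the least index in the sum, the sum has modulus at least $3^{-i_0}-\sum_{i>i_0}3^{-i}>3^{-i_0}-\frac12 3^{-i_0}>0$. So this trigonometric polynomial has a nonzero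 part of positive frequency and is not constant.

**Step 2: a uniform oscillation $\omega_0$.** The oscillation of $\psi$ on $[p,p+u]$ is continuous and positive for $(p,u)$ in the compact set $(\mathbb R/2\pi\mathbb Z)^d\times S^{d-1}$. So there is $\omega_0=\omega_0(d)\in(0,1]$ such that $\psi$ oscillates by at least $\omega_0$ on every segment of length at least $1$. (It is at most $1$ because $|\psi|\le\frac12$.) Put $c_0=\omega_0/4$ and $c_1=\omega_0^2/64$.

The next lemma is stated for discrete chains, because later the maps will be controlled only down to a fixed small scale.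

**Lemma 1.** Let $0<\kappa\le1$, $\lambda>0$, let $\xi_0,\dots,\xi_m\in\mathbb R^d$ satisfy $|\xi_{i+1}-\xi_i|\le c_0\lambda$, and let $Y_i=(\xi_i,\kappa\lambda\psi(\xi_i/\lambda))$. Then
$$\sum_i|Y_{i+1}-Y_i|\ge(1+c_1\kappa^2)(|\xi_m-\xi_0|-\lambda).$$

*Proof.* Replacing $\xi_i$ by $\xi_i/\lambda$ we may take $\lambda=1$.

**Step 1: cutting the chain into groups of length about $1$.** Let $i_0=0$ and let $i_{k+1}$ be the first $i>i_k$ with $|\xi_i-\xi_{i_k}|\ge1$, as long as it exists; let $i_K$ be the last. Then $D_k=|\xi_{i_{k+1}}-\xi_{i_k}|\in[1,1+c_0]$, as each step is at most $c_0$. Also $|\xi_m-\xi_{i_K}|<1$, so $\sum D_k\ge|\xi_m-\xi_0|-1$. (If $K=0$, the right side of the lemma is negative.) So it suffices that each group $i_k,\dots,i_{k+1}$ contributes at least $(1+c_1\kappa^2)D$, $D=D_k\in[1,2]$.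

**Step 2: either the group is long already, or it stays near its chord.** Let $w_0,\dots,w_l$ be the points $\xi_i$ of the group and $H=\sum|w_{i+1}-w_i|\ge D$. If $H\ge(1+c_1)D$ we are done, since $|Y_{i+1}-Y_i|\ge|w_{i+1}-w_i|$ and $\kappa\le1$. Otherwise each $w=w_i$ satisfies $|w-w_0|+|w-w_l|\le(1+c_1)D$. If $w$ has distance $h$ from the line $w_0w_l$, then $2\sqrt{D^2/4+h^2}\le(1+c_1)D$, so $h^2\le\frac14(2c_1+c_1^2)D^2\le c_1D^2$ and $h\le\sqrt{c_1}D\le2\sqrt{c_1}=\omega_0/4$.

**Step 3: the group sees the oscillation of $\psi$.** The projections of the $w_i$ to the line go from $w_0$ to $w_l$ with steps at most $c_0$. So every $\zeta\in[w_0,w_l]$ is within $\omega_0/4+c_0=\omega_0/2$ of some $w_i$. Since $D\ge1$, there are $\zeta_1,\zeta_2\in[w_0,w_l]$ with $|\psi(\zeta_1)-\psi(\zeta_2)|\ge\omega_0$. As $\psi$ is $\frac12$-Lipschitz, two of the $w_i$ have $\psi$-values that differ by at least $\omega_0-2\cdot\frac{\omega_0}4=\frac{\omega_0}2$. So $\sum|\psi(w_{i+1})-\psi(w_i)|\ge\omega_0/2$.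

**Step 4: adding up.** Minkowski's inequality $\sum\sqrt{s_i^2+t_i^2}\ge\sqrt{(\sum s_i)^2+(\sum t_i)^2}$ for $s_i,t_i\ge0$, the bound $D\le2$, and $\sqrt{1+s}\ge1+s/3$ for $s\in[0,3]$ show that the group contributes at least
$$\sqrt{H^2+\kappa^2\omega_0^2/4}\ \ge\ D\sqrt{1+\kappa^2\omega_0^2/16}\ \ge\ D(1+\kappa^2\omega_0^2/48)\ \ge\ (1+c_1\kappa^2)D.\qquad\square$$

## 6. Graph charts of uniform size and a normal tube

**Lemma 2.** Let $M$ be a smooth, connected, oriented hypersurface without boundary, closed in $\mathbb R^{d+1}$, with $M\setminus B(0,3/4)=\Pi_0\setminus B(0,3/4)$, and let $\nu$ be its unit normal.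

(i) For every $\theta\in(0,\frac1{10})$ and all sufficiently small $R>0$: for every $x\in M$ there is a smooth $g$ on $\{\xi\in T_xM:|\xi|<20R\}$ with $g(0)=0$, $|\nabla g|\le\theta$, whose graph $\{x+\xi+g(\xi)\nu(x)\}$ is contained in $M$ and contains $M\cap B(x,10R)$.

(ii) There is $\rho=\rho(M)>0$ such that $E(x,t)=x+t\nu(x)$ is a diffeomorphism of $M\times(-\rho,\rho)$ onto an open subset of $\mathbb R^{d+1}$.

*Proof.* (i) Each $p\in M$ has a ball $B(p,\rho_p)$ in which $M=\{F_p=0\}$ with $F_p(z)=(z-p)\cdot\nu(p)-m_p(\pi(z-p))$, where $\pi$ is the projection to $T_pM$ and $m_p$ is smooth with $\nabla m_p(0)=0$. After shrinking $\rho_p$ we have $|\nabla F_p-\nu(p)|\le\theta/10$ on the ball and $|\nu-\nu(p)|\le\theta/5$ on $M\cap B(p,\rho_p)$. Finitely many $B(p,\rho_p/2)$ cover the compact set $M\cap\bar B(0,2)$. Let $R\le1/100$ be at most $1/100$ of their radii $\rho_p$.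

If $x\in M\cap B(p,\rho_p/2)$ for one of these $p$, the points of the cylinder $\{x+\xi+t\nu(x):|\xi|<20R,|t|\le20R\}$ have distance less than $29R$ from $x$. So the cylinder lies in $B(p,\rho_p)$, and there $|\nabla F_p-\nu(x)|\le\theta/3$. Hence $F_p$ is strictly increasing in $t$ with derivative at least $1-\theta/3$ and has $\xi$-gradient at most $\theta/3$. Since $F_p(x)=0$, we have $F_p\ge20R(1-\theta/3)-20R\,\theta/3>0$ at $t=20R$ and likewise $F_p<0$ at $t=-20R$. So there is a unique zero $t=g(\xi)$. It is smooth by the implicit function theorem, $|\nabla g|\le\frac{\theta/3}{1-\theta/3}\le\theta$, and its graph is the part of $M$ in the cylinder, which contains $M\cap B(x,10R)$. If $|x|\ge2$, the cylinder does not meet $B(0,3/4)$, and $g=0$ works.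

(ii) $|d\nu|$ is bounded, since $\nu$ is constant on the flat part (connected, as $d\ge2$) and the rest is compact. As $d\nu$ maps $T_xM$ to itself, $dE(v,s)=v+t\,d\nu(v)+s\nu$ is invertible if $|t|\sup|d\nu|<1$. So $E$ is a local diffeomorphism for small $\rho$. If $E$ were not injective for arbitrarily small $\rho$, there would be $(x_k,t_k)\ne(x_k',t_k')$ with equal images and $t_k,t_k'\to0$, so $|x_k-x_k'|\to0$. If $|x_k|\ge2$ for some large $k$, both points lie in the flat part, where $\nu$ is constant, so this is impossible. Otherwise a subsequence has $x_k,x_k'\to p$, contradicting the injectivity of $E$ near $(p,0)$. $\square$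

## 7. The surfaces $M_0,\dots,M_N$

### 7.1. Parameters

Let $L\ge1$ and let $\varepsilon_1\in(0,\frac19]$ satisfy $24d\,\varepsilon_1\le\omega_d$. Choose in this order:

* $\delta\in(0,10^{-6}L^{-2}]$ with $C_4L^{2d+2}\delta\le c_1\varepsilon_1/4$; put $\tau=\omega_d\delta^d$, $\kappa=(\varepsilon_1\delta^d)^{1/2}$, $a=2d\kappa^2$;
* $N\ge1$ with $(1+c_1\kappa^2/4)^N>2L^2$;
* $\theta>0$ with
$$\begin{aligned}&\theta\le10^{-3}\kappa^2,\quad C_5\theta\le1,\quad C_0\theta\le\min(a,\tfrac\tau8),\quad2\theta\le\delta,\quad dN\theta\le\varepsilon_1,\\&100L^2\theta\le c_0\delta,\quad(C_4L^2+4)\theta\le\tfrac14c_1\kappa^2.\end{aligned}\tag{7.1}$$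

Here $C_0=C_0(d)$ comes from Sections 9 and 10 and $C_4=C_4(d)$ from Section 12. $C_5=C_5(d)$ is large enough for the finitely many inequalities of the form $C\theta\le1$ that we shall need.

Some consequences. As $\omega_d\le2^d$, $\tau\le(2\delta)^d\le\frac12$. Also $\kappa\le10^{-3}$, so $c_1\kappa^2\le\frac12$. From $24d\varepsilon_1\le\omega_d$ we get $a=2d\varepsilon_1\delta^d\le\tau/12$, in particular $a\le\tau/2\le1$. Since $e^s\le1+2s$ on $[0,1]$, $(1+\kappa^2)^d\le e^{d\kappa^2}\le1+a$.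

### 7.2. What is carried from stage to stage

After stage $n$ ($0\le n\le N$) we have a smooth, connected, oriented hypersurface $M_n$, closed in $\mathbb R^{d+1}$ and without boundary, with unit normal $\nu_n$ and $M_n\setminus B(0,3/4)=\Pi_0\setminus B(0,3/4)$; a relatively open bounded set $U_n\subset M_n$, the region still to be worked on; and numbers $R_n>0$, $\ell_n=\theta R_n$ such that

$(F_n)$: the conclusion of Lemma 2(i) holds for $M_n$, $\theta$ and $R=R_n$.

For $x\in M_n$ write $\Theta_x(\xi)=x+\xi+g(\xi)\nu_n(x)$, $|\xi|<20R_n$, and identify $T_xM_n$ with $\mathbb R^d$ isometrically. As $|\nabla g|\le\theta$,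
$$|\xi-\xi'|\le|\Theta_x(\xi)-\Theta_x(\xi')|\le(1+\theta)|\xi-\xi'|,\quad|v|\le|D\Theta_xv|\le(1+\theta)|v|,\quad|\nu_n(\Theta_x(\xi))-\nu_n(x)|\le\theta.\tag{7.2}$$
The last holds because the normal of the graph is $(-\nabla g,1)/\sqrt{1+|\nabla g|^2}$, whose distance to $(0,1)$ is at most the angle $\arctan|\nabla g|\le|\nabla g|$. Let $A_n=d\nu_n$; it is bounded.

Start: $M_0=\Pi_0$, $U_0=B(0,\frac12)\cap\Pi_0$, $R_0=1$, $\ell_0=\theta$. Here all $g=0$.

### 7.3. Stage $n$, $1\le n\le N$

**Step (a): a volume that may be neglected.** Choose $\iota_n>0$ with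
$$2\iota_nL^d(1+\kappa^2)^{dN}\le\theta\,\omega_d(\theta\ell_{n-1}/2)^d.\tag{7.3}$$

**Step (b): filling $U_{n-1}$ by cells, each inside one chart.** Choose finitely many disjoint closed balls $\bar B(x_j,s_j)$ with $x_j\in U_{n-1}$, $s_j\le R_{n-1}$, such that the cells $K_j=M_{n-1}\cap\bar B(x_j,s_j)$ lie in $U_{n-1}$ and $\mathrm{Vol}(U_{n-1}\setminus\bigcup K_j)\le\iota_n$. This is possible by the Besicovitch–Vitali covering theorem: if $\mu$ is a Radon measure on $\mathbb R^m$ and $\mathcal B$ is a family of closed balls such that each point of $A$ is the centre of arbitrarily small balls of $\mathcal B$, then countably many disjoint balls of $\mathcal B$ cover $\mu$-almost all of $A$. Apply it with $\mu=\mathrm{Vol}$ restricted to $M_{n-1}$ and $A=U_{n-1}$, which is relatively open, and pass to a finite subfamily, as $\mathrm{Vol}(U_{n-1})<\infty$. Put $\Theta_j=\Theta_{x_j}$. By $(F_{n-1})$ and (7.2), $K_j\subset\Theta_j(\{|\xi|\le R_{n-1}\})$.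

**Step (c): depth inside a cell.** For $x\in M_{n-1}$ let $\mathrm{dep}_j(x)=\mathrm{dist}(x,M_{n-1}\setminus K_j)$. For example, in the plane $M_0$ one has $\mathrm{dep}_j(x)=s_j-|x-x_j|$ on $K_j$. The depth is $1$-Lipschitz and vanishes off $K_j$. Let $K_j^{(s)}=\{\mathrm{dep}_j>s\}\subset K_j$ ($s\ge0$), a relatively open set. It remains to choose a width $w_n$ such that little volume is lost near the cell boundaries. Along rays, $|\xi|^2+g(\xi)^2$ is strictly increasing, since $|g|\le\theta|\xi|$ gives radial derivative at least $2(1-\theta^2)|\xi|$. So each ray meets $\Theta_j^{-1}(\partial B(x_j,s_j))$ at most once, and $M_{n-1}\cap\partial B(x_j,s_j)$ is a null set. So $K_j^{(0)}$, the relative interior of $K_j$, has full measure in $K_j$, and we can choose $w_n\in(0,\theta\ell_{n-1}]$ with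
$$\mathrm{Vol}\Big(U_{n-1}\setminus\bigcup_jK_j^{(3w_n)}\Big)\le2\iota_n.\tag{7.4}$$

**Step (d): two smaller scales.** Put $t_n=\theta w_n$ and $r_n=\theta t_n$; $r_n$ will be the lattice spacing of the holes. Write
$$\mathcal H_n=\bigcup_{k\in r_n\mathbb Z^d}\bar B(k,\delta r_n),\qquad\mathcal H_n^*=\bigcup_{k\in r_n\mathbb Z^d}\bar B(k,2\delta r_n).$$

**Step (e): corrugating, away from cell boundaries and holes.** Choose $\lambda_n>0$ with
$$\lambda_n\le\theta^3\delta r_n,\quad2\lambda_n\sup|A_{n-1}|\le\theta,\quad\kappa\lambda_n<\rho(M_{n-1}),\quad\lambda_n\le2^{-n}/100,\quad\lambda_n\le\lambda_{n-1}/2\ (n\ge2).\tag{7.5}$$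
Let $\chi_j=\chi'\chi''$ on the chart domain, where:

* $\chi'$ is the mollification at scale $w_n/8$ of the indicator of $\{\mathrm{dep}_j\circ\Theta_j>\frac32w_n\}$, extended by $0$ to $\mathbb R^d$. As $\mathrm{dep}_j\circ\Theta_j$ is $(1+\theta)$-Lipschitz, it varies by less than $\frac12w_n$ over distance $w_n/8$. So $\chi'=0$ where $\mathrm{dep}_j\circ\Theta_j\le w_n$, $\chi'=1$ where $\mathrm{dep}_j\circ\Theta_j\ge2w_n$, and $|\nabla\chi'|\le C/w_n$.
* $\chi''(\xi)=\prod_{k\in r_n\mathbb Z^d}\chi_0((\xi-k)/(\delta r_n))$ with $\chi_0$ smooth, $0\le\chi_0\le1$, $\chi_0=0$ on $\bar B(0,1)$, $\chi_0=1$ off $B(0,2)$. At each point at most one factor differs from $1$, as $4\delta<1$. So $|\nabla\chi''|\le C/(\delta r_n)$, $\chi''=0$ on $\mathcal H_n$ and $\chi''=1$ off $\mathcal H_n^*$.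

Thus $|\nabla\chi_j|\le C/(\delta r_n)$. Define $\varphi_n$ on $M_{n-1}$ by
$$\varphi_n(\Theta_j(\xi))=\kappa\lambda_n\psi(\xi/\lambda_n)\chi_j(\xi)\ \text{ on }K_j,\qquad\varphi_n=0\text{ elsewhere.}$$
It is smooth: it is smooth on each open set $K_j^{(0)}$ and vanishes on the open set where all $\mathrm{dep}_j<w_n$, and these sets cover $M_{n-1}$. We have $|\varphi_n|\le\kappa\lambda_n$, and on $\Theta_j^{-1}(K_j)$
$$|\nabla(\varphi_n\circ\Theta_j)|\le\frac\kappa2+\kappa\lambda_n\frac C{\delta r_n}\le\frac\kappa2+C\theta^3\kappa\le\kappa.$$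
Since $|D\Theta_jv|\ge|v|$, the intrinsic gradient of $\varphi_n$ is at most $\kappa$ everywhere. Put
$$\Phi_n(x)=x+\varphi_n(x)\nu_{n-1}(x),\qquad M_n=\Phi_n(M_{n-1}).$$
By Lemma 2(ii) and $\kappa\lambda_n<\rho(M_{n-1})$, $\Phi_n=E(\cdot,\varphi_n(\cdot))$ is an embedding. $M_n$ is closed: if $\Phi_n(x_i)\to y$, then $(x_i)$ is bounded, a subsequence converges to some $x\in M_{n-1}$, and $y=\Phi_n(x)$. It is diffeomorphic to $M_{n-1}$; orient it through $\Phi_n$.

**Step (f): the region left for later stages.** Put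
$$V_n=\bigcup_j\big(K_j^{(2w_n)}\setminus\Theta_j(\mathcal H_n^*)\big)\subset U_{n-1},\qquad U_n=\Phi_n(V_n),$$
where $\Theta_j(\mathcal H_n^*)$ means the image of the part of $\mathcal H_n^*$ in the chart domain. $V_n$ and $U_n$ are relatively open. Points moved by $\Phi_n$ lie in $\bigcup K_j\subset U_{n-1}$. Since $U_m=\Phi_m(V_m)$ with $V_m\subset U_{m-1}$, we have $U_{n-1}\subset B(0,\frac12+\sum_{m<n}\kappa\lambda_m)$, and $\sum_m\kappa\lambda_m\le\frac1{100}$. So moved points and their images stay in $B(0,0.51)$, and $M_n=\Pi_0$ outside $B(0,3/4)$. By Lemma 2(i) choose $R_n\le\theta\lambda_n$ with $(F_n)$, and $\ell_n=\theta R_n$.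

Finally $\mathcal M:=M_N$, and $\Phi_{n,m}:=\Phi_m\circ\dots\circ\Phi_{n+1}:M_n\to M_m$. $\mathcal M$ is of the required class, diffeomorphic to $\mathbb R^d$, and equals $\Pi_0$ outside $B(0,3/4)$.

## 8. Scales, derivatives, frozen points, and graphs at each scale

**Fact (8.1): the scales are well separated.** Let $\zeta_n=\sum_{m=n+1}^N\kappa\lambda_m$, so $\zeta_N=0$, and put
$$\beta_n=10t_{n+1},\quad\beta_n'=2\sqrt d\,r_{n+1}\quad(n<N),\qquad\beta_N=\beta_N'=0 .$$
Then $|\Phi_{n,N}(x)-x|\le\zeta_n$ and $\zeta_0\le\frac1{100}$. For $n<N$, $\zeta_n\le2\kappa\lambda_{n+1}\le\theta^3\delta r_{n+1}$ because $\lambda_{m+1}\le\lambda_m/2$. By (c), (d), for $n<N$,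
$$w_{n+1}\le\theta\ell_n=\theta^2R_n,\quad t_{n+1}\le\theta^2\ell_n=\theta^3R_n,\quad r_{n+1}\le\theta^3\ell_n=\theta^4R_n .$$
Hence $\zeta_n\le\theta^6\ell_n\le\theta R_n$, $\beta_n\le10\theta^3R_n\le\theta R_n$ and $\beta_n'\le2\sqrt d\,\theta^4R_n\le\theta R_n$ for $0\le n\le N$. If $n\ge1$, then $R_n\le\theta\lambda_n\le\theta^4\delta r_n$, so also $\beta_n,\beta_n'\le\theta r_n$, and $\ell_n\le\theta^2\lambda_n\le\theta^5\delta r_n$. Finally $R_n\le r_n\le\theta^4R_{n-1}<R_{n-1}$.

**Fact (8.2): each stage changes lengths by a factor in $[1-\theta,1+\kappa^2]$.** For $v$ tangent to $M_{n-1}$, $d\Phi_n(v)=v+\varphi_nd\nu_{n-1}(v)+d\varphi_n(v)\nu_{n-1}$, where $d\nu_{n-1}(v)$ is tangent. So $|d\Phi_n(v)|^2=|v+\varphi_nd\nu_{n-1}(v)|^2+d\varphi_n(v)^2$, and $|\varphi_nd\nu_{n-1}(v)|\le\frac\theta2|v|$ by (7.5). As $3\theta\le\kappa^2$,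
$$(1-\theta)|v|\le|d\Phi_n(v)|\le\sqrt{(1+\theta)^2+\kappa^2}\,|v|\le\sqrt{1+2\kappa^2}\,|v|\le(1+\kappa^2)|v|.$$

**Fact (8.3): holes and cell boundaries are frozen.** Let
$$Z_n=\Big(M_{n-1}\setminus\bigcup_jK_j^{(w_n)}\Big)\cup\bigcup_j\big(K_j\cap\Theta_j(\mathcal H_n)\big).$$
Then $\Phi_{n-1,N}=\mathrm{id}$ on $Z_n$; in particular $Z_n\subset M_N$. Indeed $\varphi_n=0$ on $Z_n$, and $Z_n\cap V_n=\emptyset$. So if $z\in Z_n$, then $z=\Phi_n(z)\notin\Phi_n(V_n)=U_n$ by injectivity. Moreover, for $m\ge n$, $\Phi_{m+1}$ is the identity off $U_m$, and $U_{m+1}=\Phi_{m+1}(V_{m+1})$ with $V_{m+1}\subset U_m$. So a point of $M_m\setminus U_m$ is fixed by $\Phi_{m+1}$ and, by injectivity, is not in $U_{m+1}$. Induct on $m$.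

**Fact (8.4): at scale $R_{n-1}$, $M_n$ is a graph of slope at most $2\kappa$.** Let $\hat x\in M_{n-1}$, $\Theta=\Theta_{\hat x}$ with graph function $g$, $\nu_0=\nu_{n-1}(\hat x)$, $X=\Phi_n\circ\Theta$ on $|\xi|<20R_{n-1}$, $\varphi=\varphi_n\circ\Theta$, $\nu=\nu_{n-1}\circ\Theta=\nu^T+\nu^\perp\nu_0$ with $\nu^T\in T_{\hat x}M_{n-1}$. Then
$$X(\xi)=\hat x+h(\xi)+h^\perp(\xi)\nu_0,\qquad h=\xi+\varphi\nu^T,\quad h^\perp=g+\varphi\nu^\perp .$$
We have $|\nu^T|\le\theta$ by (7.2), $|\nabla\varphi|\le(1+\theta)\kappa$, and $|\varphi||D\nu|\le\kappa\lambda_n(1+\theta)\sup|A_{n-1}|\le\frac12\kappa(1+\theta)\theta\le\frac12\theta$. Hence $|Dh-I|\le2\theta$ and $|\nabla h^\perp|\le\kappa+3\theta$. Three consequences: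

1. $|X(\xi)-X(\xi')|\ge|h(\xi)-h(\xi')|\ge(1-2\theta)|\xi-\xi'|$.
2. $h$ is injective, and its image contains $B(h(0),19R_{n-1})$. Indeed, if $|y-h(0)|<19R_{n-1}$, then $|y-h(0)|\le(1-2\theta)r$ for some $r<20R_{n-1}$, and $\xi\mapsto y-(h(\xi)-\xi)$ is a $2\theta$-contraction of $\bar B(0,r)$ into itself, since $|y-h(0)|+2\theta|\xi|\le r$. Its fixed point satisfies $h(\xi)=y$. So the image of $X$ contains the graph $\Gamma\subset M_n$ over $B(h(0),19R_{n-1})$ of $h^\perp\circ h^{-1}$, whose Lipschitz constant is at most $\frac{\kappa+3\theta}{1-2\theta}\le2\kappa$.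
3. Let $x=\Phi_n(\hat x)=X(0)$. Then $M_n\cap B(x,3R_{n-1})\subset\Gamma\cap X(\{|\xi|\le4R_{n-1}\})$. For if $z=\Phi_n(\hat z)$ is in the left side, then $|\hat z-\hat x|\le3R_{n-1}+2\kappa\lambda_n\le4R_{n-1}$. By $(F_{n-1})$ and (7.2), $\hat z=\Theta(\xi)$ with $|\xi|\le4R_{n-1}$, and $|h(\xi)-h(0)|\le5R_{n-1}$.

For $n=1$, $M_1$ is globally the graph over $\mathbb R^d$ of the $\kappa$-Lipschitz function $\varphi_1$.

## 9. Geodesic distances stay bounded: paths through the holes

Let $b_N=1$ and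
$$b_{n-1}=(1+C_0\theta)\big[\tau+(1-\tau)(1+a)b_n\big]\qquad(1\le n\le N).\tag{9.1}$$
This is the recursion of Section 4 with error terms.

**Step 1: $1\le b_n\le1+24d\varepsilon_1/\omega_d\le2$ for all $n$.** The lower bound is clear. As $a\le\tau/2$, $(1-\tau)(1+a)\le1-\tau/2$ and $\tau+(1-\tau)(1+a)\le1+a$. With $C_0\theta\le\min(a,\tau/8)$ and $a\le1$,
$$b_{n-1}-1\le a+C_0\theta(1+a)+(1+C_0\theta)(1-\tfrac\tau2)(b_n-1)\le3a+(1-\tfrac\tau4)(b_n-1).$$
So $b_n-1\le12a/\tau$ implies $b_{n-1}-1\le12a/\tau$, and $12a/\tau=24d\varepsilon_1/\omega_d\le1$. This holds for whatever value of $C_0$ is used in (7.1) and (9.1). In Lemmas 3 and 4 only $b_n\le2$ is used to bound constants, so the choice of $C_0(d)$ there is not circular.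

**Lemma 3.** For $x,y\in M_n$: $d_{M_N}(\Phi_{n,N}x,\Phi_{n,N}y)\le b_n\,d_{M_n}(x,y)+\beta_n$.

*Proof.* Downward induction; $n=N$ is trivial. Assume it for some $n\ge1$; by (8.1), $\beta_n\le\theta r_n$. Let $x\ne y\in M_{n-1}$. They are joined by a minimal geodesic of some length $\ell$, as $M_{n-1}$ is closed, hence complete (Hopf–Rinow).

**Step 2: cutting the geodesic.** Divide it into $K=\lceil\ell/t_n\rceil$ arcs of equal length $e\le t_n$; if $\ell\ge t_n$ then $e\ge t_n/2$. For an arc from $z$ to $z'$, call $d_{M_N}(\Phi_{n-1,N}z,\Phi_{n-1,N}z')$ its cost.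

**Step 3: arcs that miss all $K_j^{(w_n)}$.** Such an arc lies in $Z_n\subset M_N$ and is fixed by $\Phi_{n-1,N}$; its cost is at most $e$.

**Step 4: arcs that meet some $K_j^{(w_n)}$ are replaced by a path through many holes.** All points of $M_{n-1}$ within $4t_n$ of a point of the arc have $\mathrm{dep}_j>w_n-5t_n>0$, hence lie in $K_j$. Let $\alpha=\Theta_j^{-1}(z)$, $\alpha'=\Theta_j^{-1}(z')$, so $|\alpha-\alpha'|\le e$. For fixed $s$, the fraction of $v\in[0,r_n)^d$ with $\alpha+v+s(\alpha'-\alpha)\in\mathcal H_n$ equals $\tau$. By Fubini there is $v$ such that this holds for a set of $s\in[0,1]$ of measure at least $\tau$. Consider the polygon $\alpha\to\alpha+v\to\alpha'+v\to\alpha'$. As $\sqrt d\,r_n\le t_n$, its points are within $2t_n$ of $\alpha$, so its $\Theta_j$-image lies within $4t_n$ of $z$, hence in $K_j$.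

On the middle segment, the part in $\mathcal H_n$ is mapped by $\Theta_j$ into $Z_n\subset M_N$, with length factor at most $1+\theta$, and is fixed by $\Phi_{n-1,N}$. A segment of length at most $t_n$ meets at most $C(1+t_n/r_n)\le Ct_n/r_n$ of the balls. So the remainder consists of at most $Ct_n/r_n$ intervals. An interval of length $m$ is mapped by $\Phi_n\Theta_j$ to a curve in $M_n$ of length at most $(1+\theta)(1+\kappa^2)m$, by (7.2) and (8.2). So by induction the images of its endpoints in $M_N$ are at distance at most $b_n(1+\theta)(1+\kappa^2)m+\beta_n$. Likewise each of the two connectors, of length at most $\sqrt d\,r_n$, costs at most $Cr_n+\beta_n$. Since $(1+\kappa^2)b_n\ge1$, putting more than the fraction $\tau$ in holes only helps. With $\frac{t_n}{r_n}\beta_n\le\theta t_n$ and $r_n=\theta t_n$, the total cost is at most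
$$(1+\theta)\big[\tau+(1-\tau)(1+\kappa^2)b_n\big]e+C\theta t_n.\tag{9.2}$$

**Step 5: summing.** If $\ell\ge t_n$, then $C\theta t_n\le2C\theta e$. The bracket is at least $1$ and $\kappa^2\le a$, so for suitable $C_0(d)$ each arc costs at most $b_{n-1}e$, and the sum is at most $b_{n-1}\ell$. If $\ell<t_n$, there is one arc. The bracket is at most $\tau+2(1-\tau)(1+a)\le\tau+2-\tau=2$, so the cost is at most $(1+\theta)2t_n+C\theta t_n\le10t_n=\beta_{n-1}$. $\square$

## 10. Volumes stay bounded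

**Lemma 4.** For Borel $D\subset M_n$: $\mathrm{Vol}(\Phi_{n,N}(D))\le b_n\mathrm{Vol}(D^{+\beta_n'})$.

*Proof.* Downward induction; $n=N$ is trivial. Assume it for some $n\ge1$; by (8.1), $\beta_n'\le\theta r_n$. Let $D\subset M_{n-1}$ be Borel.

**Step 1: covering the active part of $D$ by cubes, one hole in each.** In chart $j$ consider the cubes $Q=k+[-\frac{r_n}2,\frac{r_n}2)^d$, $k\in r_n\mathbb Z^d$, that meet $\Theta_j^{-1}(D\cap K_j^{(w_n)})$. Since $(1+\theta)\sqrt d\,r_n\le\beta'_{n-1}=2\sqrt d\,\theta^2w_n<w_n$, each $\Theta_j(Q)$ lies in $K_j\cap D^{+\beta_{n-1}'}$, and these sets are disjoint for different $(j,Q)$. Let $D_1$ be $D$ minus all of them. It contains no point of any $K_j^{(w_n)}$, so $D_1\subset Z_n$, and by (8.3) $\mathrm{Vol}(\Phi_{n-1,N}(D_1))=\mathrm{Vol}(D_1)$.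

**Step 2: one cube, split into hole and rest.** Put $A=Q\setminus B(k,\delta r_n)$ and $X=\Phi_n\Theta_j$. By (8.3) and induction,
$$\mathrm{Vol}(\Phi_{n-1,N}\Theta_j(Q))\le(1+\theta)^d\tau r_n^d+b_n\mathrm{Vol}\big((XA)^{+\beta_n'}\big).\tag{10.1}$$

**Step 3: the neighbourhood in $M_n$ comes from a neighbourhood in the chart,** $(XA)^{+\beta_n'}\subset X(A^{+2\beta_n'})$. Let $y\in M_n$ with $\mathrm{dist}(y,XA)\le\beta_n'$. By compactness there is $\xi\in\bar A$ with $|y-X(\xi)|\le\beta_n'$. Since $|\xi|\le R_{n-1}+\sqrt d\,r_n$, (8.2) gives $|y-X(0)|\le(1+\theta)(1+\kappa^2)(R_{n-1}+\sqrt d\,r_n)+\beta_n'<3R_{n-1}$. By (8.4) with $\hat x=x_j$, $y=X(\xi')$ with $|\xi'-\xi|\le\beta_n'/(1-2\theta)\le2\beta_n'$.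

**Step 4: its volume.** As $2\beta_n'\le2\theta r_n\le\delta r_n$, and $A^{+2\beta_n'}$ lies in a cube of side $r_n+4\beta_n'$ and avoids $B(k,\delta r_n-2\beta_n')$,
$$|A^{+2\beta_n'}|\le(r_n+4\beta_n')^d-\omega_d(\delta r_n-2\beta_n')^d\le(1-\tau)r_n^d+C\beta_n'r_n^{d-1}\le(1-\tau)(1+C\theta)r_n^d,$$
using $\tau\le\frac12$. By (7.2) and (8.2) the Jacobian of $X$ is at most $(1+\theta)^d(1+\kappa^2)^d\le(1+\theta)^d(1+a)$. Hence, after enlarging $C_0(d)$, (10.1) gives
$$\mathrm{Vol}(\Phi_{n-1,N}\Theta_j(Q))\le(1+C_0\theta)[\tau+(1-\tau)(1+a)b_n]r_n^d=b_{n-1}r_n^d\le b_{n-1}\mathrm{Vol}(\Theta_j(Q)),$$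
the last because graphs over $Q$ have at least the volume of $Q$.

**Step 5: summing.** $D_1$ and the $\Theta_j(Q)$ are disjoint subsets of $D^{+\beta_{n-1}'}$ that cover $D$. So $\mathrm{Vol}(\Phi_{n-1,N}(D))\le\mathrm{Vol}(D_1)+b_{n-1}\sum\mathrm{Vol}(\Theta_j(Q))\le b_{n-1}\mathrm{Vol}(D^{+\beta_{n-1}'})$. $\square$

## 11. The chord-arc constant of $M_N$ is at most $C\varepsilon_1$

For a given $R\ge R_N$ let $n\in\{1,\dots,N\}$ be such that $R\in[R_n,R_{n-1})$, where for $n=1$ we read $[R_1,\infty)$. The point is to look at scale $R$ on the surface $M_n$, which is a graph of small slope at that scale by (8.4), and to pass from $M_n$ to $M_N$ by Lemmas 3 and 4. Recall $\zeta_n,\beta_n,\beta'_n\le\theta R_n\le\theta R$, $b_n\le1+C\varepsilon_1$, $\kappa^2\le\varepsilon_1$ and $\theta\le\varepsilon_1$.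

**Step 1: condition $(\eta2)$.** Let $x\ne y\in M_N$, $R=|x-y|$. If $R<R_N$, then by $(F_N)$ $y=\Theta_x(\xi)$ with $|\xi|\le R$, and the curve $\Theta_x([0,\xi])$ gives $d(x,y)\le(1+\theta)R$. Otherwise take $n$ as above and let $x',y'\in M_n$ be the preimages under $\Phi_{n,N}$. Then $|x'-y'|\le R+2\zeta_n\le(1+2\theta)R$. For $n\ge2$ this is less than $3R_{n-1}$, so by (8.4) $x',y'$ lie on a $2\kappa$-Lipschitz graph over a ball that is contained in $M_n$; for $n=1$ use the global graph. Lifting the base segment, $d_{M_n}(x',y')\le\sqrt{1+4\kappa^2}(1+2\theta)R$. By Lemma 3,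
$$d_{M_N}(x,y)\le b_n\sqrt{1+4\kappa^2}(1+2\theta)R+\theta R\le(1+C\varepsilon_1)R.$$

**Step 2: condition $(\eta1)$ at scales below $R_N$.** Let $x\in M_N$, $R<R_N$. By $(F_N)$, $M_N\cap B(x,R)$ is contained in the graph over $\{|\xi|<R\}$ and contains the graph over $\{|\xi|<R/(1+\theta)\}$. So its volume is between $(1+\theta)^{-d}\omega_dR^d$ and $(1+\theta)\omega_dR^d$.

**Step 3: condition $(\eta1)$ at scales $R\ge R_N$.** With $n$ as above let $x'\in M_n$ be the preimage of $x$. Then $M_N\cap B(x,R)=\Phi_{n,N}(D)$ with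
$$M_n\cap B(x',(1-2\theta)R)\subset D\subset M_n\cap B(x',(1+2\theta)R).$$
Within $3R_{n-1}$ of $x'$ (globally if $n=1$), $M_n$ is a $2\kappa$-Lipschitz graph as in (8.4). So, as in Example 2.1, $\omega_ds^d(1+4\kappa^2)^{-d/2}\le\mathrm{Vol}(M_n\cap B(x',s))\le\sqrt{1+4\kappa^2}\,\omega_ds^d$ for $s\le2R$. By (8.2), at most $N$ further stages reduce volume by at most $(1-\theta)^{dN}\ge1-dN\theta\ge1-\varepsilon_1$. So
$$\mathrm{Vol}(M_N\cap B(x,R))\ge(1-\theta)^{dN}(1+4\kappa^2)^{-d/2}\omega_d\big((1-2\theta)R\big)^d\ge(1-C\varepsilon_1)\omega_dR^d .$$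
For the upper bound the factor per stage $(1+\kappa^2)^d$ from (8.2) would be useless, and here Lemma 4 is needed. Since $D^{+\beta_n'}\subset M_n\cap B(x',(1+4\theta)R)$,
$$\mathrm{Vol}(M_N\cap B(x,R))\le b_n\sqrt{1+4\kappa^2}\,\omega_d\big((1+4\theta)R\big)^d\le(1+C\varepsilon_1)\omega_dR^d.$$

So $\eta(\mathcal M)\le C\varepsilon_1$ with $C=C(d)$ independent of $L,\delta,N$. Choosing $\varepsilon_1\le\varepsilon/C$ at the start gives $\eta(\mathcal M)\le\varepsilon$.

## 12. A bi-Lipschitz map must stretch more at every finer scale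

Suppose $f:\Omega\to M_N$ is as excluded in Theorem 1. Let $x_*=\Phi_{0,N}(0)$; then $|x_*|\le\zeta_0\le\frac1{100}$, so $x_*=f(u_0)$ for some $u_0\in\Omega$.

**Step 0: $B(u_0,\frac1{2L})\subset\Omega$, so that there is room.** Otherwise let $w\in\partial\Omega$ be a nearest boundary point to $u_0$, $|w-u_0|<\frac1{2L}$, and let $u_k\to w$ along the radius. Then $f(u_k)$ is Cauchy with limit $z\in M_N$, and $|z-x_*|\le\frac12$. So $|z|<2$ and $z=f(u')$ with $u'\in\Omega$. Now $|u_k-u'|\le L|f(u_k)-z|\to0$ gives $w=u'\in\Omega$, a contradiction as $\Omega$ is open.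

Put $f_n=\Phi_{n,N}^{-1}\circ f:\Omega\to M_n$, so $f_n=\Phi_n\circ f_{n-1}$ and $f_N=f$. By (8.1),
$$L^{-1}|u-v|-2\zeta_n\le|f_n(u)-f_n(v)|\le L|u-v|+2\zeta_n\qquad(u,v\in\Omega),\tag{12.1}$$
so $\frac1{2L}|u-v|\le|f_n(u)-f_n(v)|\le2L|u-v|$ if $|u-v|\ge4L\zeta_n$. Let $\sigma_n=\frac1{2L}(1+\frac{c_1\kappa^2}4)^n$.

**Claim$_n$ ($0\le n\le N$).** There are $p,q$ with $|p-q|\in[\frac12\ell_n,\ell_n]$, $B(p,2\ell_n)\subset\Omega$, $f_n(B(p,2\ell_n))\subset U_n$, $|f_n(p)-f_n(q)|\ge\sigma_n|p-q|$.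

Claim$_N$ contradicts the upper bound for $f_N=f$, since $\sigma_N>L$ by the choice of $N$. So it suffices to prove the claims by induction.

*Claim$_0$.* Take $p=u_0$ and $|q-p|=\ell_0=\theta$. By Step 0, $B(p,2\theta)\subset\Omega$, as $4L\theta\le1$. Also $f_0(p)=0$, and $f_0(B(p,2\theta))\subset M_0\cap\bar B(0,2L\theta+2\zeta_0)\subset U_0$. As $\zeta_0\le\theta^6\ell_0=\theta^7$, $|p-q|\ge4L\zeta_0$, so $|f_0(p)-f_0(q)|\ge\frac1{2L}|p-q|$.

*Claim$_{n-1}\Rightarrow$ Claim$_n$* ($1\le n\le N$). Take $p,q$ from Claim$_{n-1}$, $\ell=|p-q|\in[\frac12\ell_{n-1},\ell_{n-1}]$, $\sigma=\sigma_{n-1}\ge\frac1{2L}$. Recall $\zeta_{n-1}\le\theta^3\delta r_n$ and $\zeta_{n-1}\le\theta^6\ell_{n-1}\le2\theta^6\ell$.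

### 12.1. A short piece whose image is deep inside one cell

**Step 1.** We pass from $[p,q]$ to a piece of length about $t_n$ that is still stretched by almost $\sigma$ and whose image is deep in one cell. Let $K=\lceil\ell/t_n\rceil$, $e=\ell/K\in[\frac{t_n}2,t_n]$, $p_i=p+\frac iK(q-p)$. For $v\in B(0,\theta\ell)$, by (12.1),
$$\sum_{i<K}|f_{n-1}(p_{i+1}+v)-f_{n-1}(p_i+v)|\ge\sigma\ell-2(L\theta\ell+2\zeta_{n-1})\ge\sigma\ell-4L\theta\ell .$$
Let $W=U_{n-1}\setminus\bigcup_jK_j^{(3w_n)}$. Since $f^{-1}$ is $L$-Lipschitz on $f(\Omega)$, (8.2), (7.4) and (7.3) give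
$$|f_{n-1}^{-1}(W)|\le L^d\,\mathrm{Vol}(\Phi_{n-1,N}(W))\le L^d(1+\kappa^2)^{dN}2\iota_n\le\theta\,|B(0,\theta\ell)|.$$
Since $p_i+v\in B(p,2\ell_{n-1})$ and $f_{n-1}(B(p,2\ell_{n-1}))\subset U_{n-1}$, for each $i$ the fraction of $v\in B(0,\theta\ell)$ with $f_{n-1}(p_i+v)\notin\bigcup_jK_j^{(3w_n)}$ is at most $\theta$. Averaging over $v$, some $v$ has at most $\theta K$ such bad $i$. Each summand is at most $Le+2\zeta_{n-1}\le2Le$, so the bad ones contribute at most $2L\theta\ell$ and the good $i$ at least $\sigma\ell-6L\theta\ell>0$. Hence for some good $i$, with $p'=p_i+v$, $q'=p_{i+1}+v$, $\sigma'=\sigma-6L\theta$: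
$$|p'-q'|=e,\quad|f_{n-1}(p')-f_{n-1}(q')|\ge\sigma'e,\quad f_{n-1}(p')\in K_j^{(3w_n)}\text{ for some }j.$$
Also $B(p',3t_n)\subset B(p,2\ell_{n-1})\subset\Omega$. By (12.1), $f_{n-1}(B(p',3t_n))\subset K_j^{(2.5w_n)}$, as $3Lt_n+2\zeta_{n-1}\le4L\theta w_n\le\frac12w_n$ and depth is $1$-Lipschitz.

### 12.2. Deflecting the segment around the holes

**Step 2: preimages of holes are small and far apart.** Let $G=\Theta_j^{-1}\circ f_{n-1}$ on $B(p',3t_n)$. By (7.2) and (12.1), always $|G(u)-G(v)|\le L|u-v|+2\zeta_{n-1}$. If $|u-v|\ge4L\zeta_{n-1}$, then $|G(u)-G(v)|\ge\frac1{3L}|u-v|$. And $|G(p')-G(q')|\ge(1-\theta)\sigma'e$. For $k\in r_n\mathbb Z^d$ let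
$$S_k=\{u\in B(p',3t_n):|G(u)-k|\le3\delta r_n\}.$$
Two points of $S_k$ have distance at most $\max(4L\zeta_{n-1},3L\cdot6\delta r_n)=18L\delta r_n=:\alpha$. If $S_k\ne\emptyset$ fix $o_k\in S_k$, so $S_k\subset\bar B(o_k,\alpha)$. For $k\ne k'$, $(1-6\delta)r_n\le|G(o_k)-G(o_{k'})|\le L|o_k-o_{k'}|+2\zeta_{n-1}$, hence
$$|o_k-o_{k'}|\ge\frac{r_n}{3L}=10\mu,\qquad\mu:=\frac{r_n}{30L}.$$
Let $K'=\lceil e/\mu\rceil$ and $\mu'=e/K'$. As $e\ge\frac{t_n}2=\frac{r_n}{2\theta}>\mu$, $\mu'\in[\frac\mu2,\mu]$. Then $\alpha/\mu'\le1080L^2\delta\le\frac1{100}$.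

**Step 3: a translate of the segment that comes near few holes.** Say that $k$ (with $S_k\ne\emptyset$) is hit by $v'\in B(0,r_n)$ if $\mathrm{dist}(o_k,[p'+v',q'+v'])\le3\alpha$. For fixed $k$ the set of such $v'$ is the part in $B(0,r_n)$ of the $3\alpha$-neighbourhood of the segment $o_k-[p',q']$, so it has measure at most $C\alpha^{d-1}r_n$. It is nonempty only if $o_k$ is within $r_n+3\alpha\le2r_n$ of $[p',q']$. The balls $B(o_k,r_n/(6L))$ are disjoint, and for these $k$ they lie in the $3r_n$-neighbourhood of $[p',q']$, whose volume is at most $Cr_n^{d-1}e$. So there are at most $CL^de/r_n$ such $k$. Averaging over $v'$, some $v'$ has a number of hits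
$$J\le CL^d\frac e{r_n}\cdot\frac{\alpha^{d-1}r_n}{r_n^d}\le CL^{2d-1}\delta^{d-1}\frac e{r_n}.\tag{12.2}$$
Fix it. Let $P_0,\dots,P_{K'}$ divide $[p'+v',q'+v']$ into $K'$ equal edges of length $\mu'$, and let $\vec t$ be the unit direction of the segment.

**Step 4: pushing two vertices sideways at each hit.** For a hit $k$ let $\pi_k$ be the point of the segment nearest to $o_k$, $\pi_k\in[P_i,P_{i+1}]$, $i=i(k)$, and $\vec y_k=o_k-\pi_k$, $|\vec y_k|\le3\alpha$. Then $\vec y_k\cdot\vec t=0$ unless $\pi_k=P_0$ (then $i=0$ and $\vec y_k\cdot\vec t\le0$) or $\pi_k=P_{K'}$ (then $i=K'-1$ and $\vec y_k\cdot\vec t\ge0$). Since $d\ge2$ there is a unit vector $\vec n_k\perp\vec t$ with $\vec n_k\cdot\vec y_k\le0$. This is where the case $d=1$ of Example 2.2 is excluded. Replace $P_i,P_{i+1}$ by $P_i+5\alpha\vec n_k$, $P_{i+1}+5\alpha\vec n_k$. Different hits have $|\pi_k-\pi_{k'}|\ge10\mu-6\alpha\ge9\mu'$, so their indices $i(k),i(k')$ differ by at least $8$ and the modifications do not interfere.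 Let $P_0',\dots,P_{K'}'$ be the new vertices.

**Step 5: every new edge misses every $\bar B(o_k,\alpha)$.**

* Edge $i=i(k)$ of a hit $k$: the $\vec n_k$-component of (point$\,-\,o_k$) is $5\alpha-\vec n_k\cdot\vec y_k\ge5\alpha$.
* Edge $i-1$ (when $i\ge1$): its points are $P_{i-1}+s(P_i-P_{i-1})+5\alpha s\,\vec n_k$, $s\in[0,1]$. As $i\ge1$, $\pi_k\ne P_0$, so $\vec y_k\cdot\vec t\ge0$ and the $\vec t$-coordinate of $o_k$ is at least that of $P_i$. If $(1-s)\mu'>\alpha$, the distance along $\vec t$ already exceeds $\alpha$. Otherwise $s\ge0.99$, and the $\vec n_k$-component of (point$\,-\,o_k$) is $5\alpha s-\vec n_k\cdot\vec y_k\ge4\alpha$.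
* Edge $i+1$ (when $i+1\le K'-1$, so $\pi_k\ne P_{K'}$ and $\vec y_k\cdot\vec t\le0$): the same with the direction reversed.
* Edges modified because of $k$ lie within $2\mu'+8\alpha<3\mu'$ of $o_k$, hence at distance at least $10\mu-3\mu'\ge7\mu'>\alpha$ from any other $o_{k'}$, hit or not.
* An unmodified edge has distance at least $\mu'$ from $\pi_k$ for each hit $k$, so distance at least $\mu'-3\alpha>\alpha$ from $o_k$; it has distance greater than $3\alpha$ from $o_k$ for $k$ not hit.

Everything takes place inside $B(p',3t_n)$, since $e+r_n+5\alpha\le2t_n$. So for $u$ on any new edge, $u\notin S_k$, that is, $|G(u)-k|>3\delta r_n$, for all $k\in r_n\mathbb Z^d$.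

**Step 6: the deflection is cheap, so some edge is still stretched by almost $\sigma$.** At most two edges per hit have length different from $\mu'$, namely $\sqrt{\mu'^2+25\alpha^2}\le\mu'+13\alpha^2/\mu'$. So all edges have length at least $\mu'$, and the total length is at most $e+26J\alpha^2/\mu'$, where by (12.2)
$$\frac{J\alpha^2}{\mu'e}\le CL^{2d-1}\frac{\delta^{d-1}}{r_n}(18L\delta r_n)^2\frac{60L}{r_n}\le CL^{2d+2}\delta^{d+1}.$$
The points $P_0',P_{K'}'$ are within $r_n+5\alpha\le2r_n$ of $p',q'$. So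
$$\sum|G(P_{i+1}')-G(P_i')|\ge|G(P_{K'}')-G(P_0')|\ge(1-\theta)\sigma'e-8Lr_n ,$$
and $r_n=\theta t_n\le2\theta e$. Using $L\le2L^2\sigma$, the right side is at least $\sigma(1-CL^2\theta)e$. Comparing with the total length, some edge $[y,z]$ satisfies
$$|G(y)-G(z)|\ge\sigma''|y-z|,\quad\sigma''=\sigma\big(1-C_4L^{2d+2}\delta^{d+1}-C_4L^2\theta\big)\ge\tfrac\sigma2,\quad|y-z|\ge\mu'\ge\frac{r_n}{60L},\tag{12.3}$$
where $C_4$ depends only on $d$. Here $\sigma''\ge\sigma/2$ because, by the choice of $\delta$ and (7.1), both subtracted terms are at most $\frac14c_1\kappa^2\le\frac18$.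

### 12.3. The gain from the corrugation

**Step 7: a fine chain on the corrugated part.** Since $\ell_n\le\theta^5\delta r_n\le|y-z|$, we can divide $[y,z]$ into equal parts of length $e''\in[\frac{\ell_n}2,\ell_n]$ by points $y_i$, $0\le i\le m$. Let $\xi_i=G(y_i)$ and $X_i=f_n(y_i)=\Phi_n\Theta_j(\xi_i)$. By (12.1) and $\zeta_n\le\theta\ell_n$, $|X_{i+1}-X_i|\le2L\ell_n$. By (8.4) at $\hat x=x_j$ and (8.1), (7.1), $|\xi_{i+1}-\xi_i|\le4L\ell_n\le4L\theta^2\lambda_n\le c_0\lambda_n$. At $\Theta_j(\xi_i)=f_{n-1}(y_i)$ the depth exceeds $2.5w_n$ by Step 1, and $|\xi_i-k|>3\delta r_n$ for all $k$ by Step 5. So $\chi_j(\xi_i)=1$ and $\varphi_n(\Theta_j(\xi_i))=\kappa\lambda_n\psi(\xi_i/\lambda_n)$.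

**Step 8: comparing with the model chain of Lemma 1.** Let $\nu_0=\nu_{n-1}(x_j)$, identify $T_{x_j}M_{n-1}\oplus\mathbb R\nu_0$ with $\mathbb R^{d+1}$, and let $Y_i=(\xi_i,\kappa\lambda_n\psi(\xi_i/\lambda_n))$. With $\varphi=\varphi_n\circ\Theta_j$, $\nu=\nu_{n-1}\circ\Theta_j$ we have $\Phi_n\Theta_j(\xi)=x_j+\xi+\varphi\nu_0+g\nu_0+\varphi(\nu-\nu_0)$. So $X_{i+1}-X_i$ differs from $Y_{i+1}-Y_i$ by the increment of $g\nu_0+\varphi(\nu-\nu_0)$, which with $\Delta\xi=\xi_{i+1}-\xi_i$ has norm at most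
$$\theta|\Delta\xi|+(1+\theta)\kappa\theta|\Delta\xi|+\kappa\lambda_n(1+\theta)\sup|A_{n-1}||\Delta\xi|\le3\theta|\Delta\xi|\le3\theta|Y_{i+1}-Y_i|.$$
So $|X_{i+1}-X_i|\ge(1-3\theta)|Y_{i+1}-Y_i|$. By (12.3), $|G(y)-G(z)|\ge\frac1{4L}\cdot\frac{r_n}{60L}=\frac{r_n}{240L^2}$, hence $\lambda_n\le\theta^3\delta r_n\le\theta|G(y)-G(z)|$. Lemma 1, with end distance $|\xi_m-\xi_0|=|G(y)-G(z)|$, gives
$$\sum|X_{i+1}-X_i|\ge(1-3\theta)(1+c_1\kappa^2)(1-\theta)\sigma''|y-z| .$$
Hence for some $i$, $|f_n(y_{i+1})-f_n(y_i)|\ge(1-4\theta)(1+c_1\kappa^2)\sigma''e''$.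

**Step 9: gain beats loss.** By the choice of $\delta$, $C_4L^{2d+2}\delta^{d+1}\le\frac14c_1\varepsilon_1\delta^d=\frac14c_1\kappa^2$; this is the comparison of $\delta^{d+1}$ with $\delta^d$. By (7.1), $(C_4L^2+4)\theta\le\frac14c_1\kappa^2$. So with $s=c_1\kappa^2\le\frac12$ the stretch of $f_n$ on $[y_i,y_{i+1}]$ is at least
$$\sigma(1+s)(1-\tfrac s2)=\sigma\big(1+\tfrac s2-\tfrac{s^2}2\big)\ge\sigma(1+\tfrac s4)=\sigma_n.$$

**Step 10: the remaining parts of Claim$_n$.** Take $y_i,y_{i+1}$ as the new $p,q$. Since $y_i$ lies within $2t_n$ of $p'$, $B(y_i,2\ell_n)\subset B(p',3t_n)\subset\Omega$. For $u$ in this ball, $|f_n(u)-X_i|\le2L\ell_n+2\zeta_n\le4L\ell_n$ and $f_{n-1}(u)\in K_j^{(2.5w_n)}$. By (8.4), $|G(u)-\xi_i|\le8L\ell_n<\delta r_n$, so $|G(u)-k|>2\delta r_n$ for all $k$. Hence $f_{n-1}(u)\in V_n$ and $f_n(u)=\Phi_n(f_{n-1}(u))\in U_n$. This proves Claim$_n$, and with it Theorem 1. $\blacksquare$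

Therefore for no $d\ge2$ do $\varepsilon(d)$ and $L(d)$ as in the question exist.

## 13. One surface for all $L$: proof of Theorem 2

Put countably many surfaces of Theorem 1 along a line, with $L=j\to\infty$ and with $\varepsilon_j\to0$, at exponentially growing distances. For $j\ge1$ let $M^{(j)}$ be the surface of Theorem 1 with $L=j$ and $\varepsilon_j:=\varepsilon/j$, translated to be centred at $z_j=T4^je_1\in\Pi_0$, where $T\ge100$ is large. Let $B_j=B(z_j,1)$, and let $\mathcal M$ equal $M^{(j)}$ in $B_j$ for each $j$, and $\Pi_0$ outside $\bigcup B_j$. The pieces fit smoothly, as $M^{(j)}$ is flat outside $B(z_j,3/4)$, and the family of balls is disjoint and locally finite. A path in $M^{(j)}$ from a point of $B_j$ to a point outside $B_j$ reaches the flat part before it leaves $B_j$, so $\mathcal M$ is connected. Unit normals that equal $e_{d+1}$ on the flat part fit together. So $\mathcal M$ is of the required class.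

**Step 1: no bi-Lipschitz parametrisation.** If $f:\mathbb R^d\to\mathcal M$ is $L$-bi-Lipschitz and onto, take an integer $j\ge L$ and the open set $\Omega=f^{-1}(B(z_j,3))$. Then $f|_\Omega$ is a $j$-bi-Lipschitz map onto $\mathcal M\cap B(z_j,3)=M^{(j)}\cap B(z_j,3)$, contradicting Theorem 1.

For $x\in\mathcal M$ and $R>0$ let $n_p$ be the number of $B_j$ that meet $B(x,2R)$. When we speak of $(\eta2)$, $R=|x-y|$.

**Step 2: at most one ball is seen.** If $n_p\le1$, then $\mathcal M\cap B(x,2R)$ coincides with $M^{(j)}\cap B(x,2R)$ for some $j$ (or with $\Pi_0\cap B(x,2R)$, where the deviations are $0$), and $x\in M^{(j)}$. So $|\mathrm{Vol}(\mathcal M\cap B(x,R))/\omega_dR^d-1|\le\varepsilon_j$. If $y\in\mathcal M$, $|x-y|=R$, a geodesic of $M^{(j)}$ from $x$ to $y$ has length at most $(1+\varepsilon_j)R<2R$. So it stays in $B(x,2R)$, hence in $\mathcal M$, and $d(x,y)\le(1+\varepsilon_j)R$.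

**Step 3: several balls are seen only at very large scales.** If $n_p\ge2$ and $j\ge2$ is the largest index met, then some $i<j$ is also met, so $4R+2\ge|z_j-z_i|\ge\frac34T4^j$ and $4R\ge\frac34T4^j-2\ge\frac12T4^j$. So $R\ge\frac18T4^j\ge2T$ and $n_p\le j\le\log_4(8R/T)$. In all cases $n_p\le1+\log_4(1+8R/T)$.

**Step 4: for every $R\ge10$, all deviations in $(\eta1),(\eta2)$ are at most $C(1+n_p)/R$.**

*Volume.* If $y\in M^{(j)}\cap B_j$, then $\mathcal M\cap B_j\subset M^{(j)}\cap B(y,2)$ has volume at most $C$ by $(\eta1)$ for $M^{(j)}$. The point $x$ has height at most $1$ over $\Pi_0$, so $\Pi_0\cap B(x,R)$ is a ball of radius at least $\sqrt{R^2-1}$ and at most $R$. Hence $\mathrm{Vol}(\mathcal M\cap B(x,R))$ differs from $\omega_dR^d$ by at most $CR^{d-2}+Cn_p$, and $R^{-2}+n_pR^{-d}\le(1+n_p)/R$.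

*Distance.* Let $|x-y|=R$. If $x\in B_j$, choose $x^*\in\Pi_0\cap\partial B_j$. It is joined to $x$ by a geodesic of $M^{(j)}$ of length at most $(1+\varepsilon_j)|x-x^*|\le4$, which stays in $B(z_j,5)$ and hence in $\mathcal M$. If $x$ is in no $B_j$ put $x^*=x\in\Pi_0$. Do the same for $y$. The segment $[x^*,y^*]\subset\Pi_0$ has length at most $R+4$ and lies in $B(x,2R)$, as $R+2<2R$. Replace each chord of it in a $B_i$ by an arc of length at most $\pi$ on the unit sphere $\Pi_0\cap\partial B_i$, which is connected as $d\ge2$. At most $n_p$ balls are concerned. Thus $d(x,y)\le R+12+\pi n_p$.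

**Step 5: $\eta(\mathcal M)\le\varepsilon$.** If $n_p\le1$, Step 2 bounds the deviations by $\varepsilon_j\le\varepsilon$. If $n_p\ge2$, Steps 3 and 4 bound them by $C(1+\log(1+R))/R$ with $R\ge2T$, which is at most $\varepsilon$ if $T$ is large, depending on $d$ and $\varepsilon$.

**Step 6: decay at infinity.** Let $\rho\ge80$, $|x|\ge\rho$ (and $|y|\ge\rho$), $R$ the radius or distance. If $R>\rho/8\ge10$, Steps 4 and 3 bound the deviation by $C(1+\log(1+R))/R$, which tends to $0$ uniformly as $\rho\to\infty$. If $R\le\rho/8$, then $B(x,2R)$ avoids $B(0,\rho/2)$ and meets only $B_j$ with $j\ge j(\rho)$, where $j(\rho)\to\infty$ as $\rho\to\infty$. The deviation is then at most $\varepsilon/j(\rho)$ when $n_p\le1$, by Step 2. When $n_p\ge2$ it is at most $C(1+\log(1+R))/R$ with $R\ge\frac18T4^{j(\rho)}$, by Steps 3 and 4. All these bounds tend to $0$ as $\rho\to\infty$. $\blacksquare$
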